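\title{Generic points and the Chow group of zero-cycles}

\begin{abstract}
Let $k$ be a field of characteristic zero, let $F\supset k$ be an algebraically closed field of infinite transcendence degree over $k$, and let $G=\operatorname{Aut}(F/k)$. Let $\mathcal I_G$ be the category of smooth $\mathbb Q[G]$-modules whose invariants do not change under purely transcendental extensions of finitely generated subfields of $F$. We prove that for every smooth proper irreducible $k$-variety $X$ the maximal quotient in $\mathcal I_G$ of the permutation module on the $k$-embeddings $k(X)\hookrightarrow F$ is the Chow group $CH_0(X_F)_{\mathbb Q}$. The proof extends an equivariant function from the generic points of $X$ to all points, by induction on the dimension through hyperplane sections, and shows that the extension respects rational equivalence. As a complement, the modules $CH_0(X_F)_{\mathbb Q}$ are compact projective generators of $\mathcal I_G$.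
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Smooth modules and their sections}

Throughout, $k$ is a field of characteristic zero, $F\supset k$ is an algebraically closed field of infinite transcendence degree over $k$, and $G=\operatorname{Aut}(F/k)$. A variety over a field is an integral separated scheme of finite type; in particular it is irreducible. For a field $L$ with $k\subset L\subset F$ we write $G_L=\operatorname{Aut}(F/L)$, and we call $L$ \emph{small} if it is finitely generated over $k$. The group $G$ carries the topology in which the pointwise stabilizers of finite subsets of $F$, that is, the groups $G_L$ with $L$ small, form a base of open subgroups. A $\mathbb Q[G]$-module $W$ is \emph{smooth} if every vector has an open stabilizer; equivalently, $W$ is the union of the spaces $W^{G_L}$ over all small $L$.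

A smooth module packages a family of vector spaces indexed by function fields. If $Y$ is a smooth $k$-variety and $k(Y)$ is embedded into $F$ over $k$, we regard $W^{G_{k(Y)}}$ as the space of sections of $W$ over $Y$. Two embeddings differ by an element of $G$, which identifies the two spaces. In this way $W$ is regarded as a birationally invariant sheaf $Y\mapsto W^{G_{k(Y)}}$ on smooth $k$-varieties, and we use such sheaves only through this identification. For $W=F$ one has $F^{G_L}=L$, so the sections over $Y$ are the rational functions on $Y$.

Let $\mathcal I_G$ be the full subcategory of smooth $\mathbb Q[G]$-modules $W$ such that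
\[
W^{G_{L'}}=W^{G_L}\quad\text{for every purely transcendental extension $L'\supset L$ of small fields.}
\]
The condition says that $W$ has the same sections over $Y\times\mathbb A^r$ as over $Y$. The trivial module $\mathbb Q$ lies in $\mathcal I_G$; the module $F$ does not.

Let $X$ be a $k$-variety, and let $P_X=\mathbb Q[\{k(X)\hookrightarrow F\}]$ be the permutation module on the set of $k$-embeddings of its function field. Such an embedding is the same as a point of $X(F)$ lying over the generic point of $X$; we call these points \emph{$k$-generic}. The group $G$ permutes them transitively, and the stabilizer of the point given by an inclusion $k(X)\subset F$ is $G_{k(X)}$. Hence $\operatorname{Hom}_G(P_X,W)=W^{G_{k(X)}}$ for every $W$: the module $P_X$ is freely generated by one section over $X$. The object that plays this role inside $\mathcal I_G$ is the \emph{maximal quotient} $C_{k(X)}$ of $P_X$ in $\mathcal I_G$: a quotient of $P_X$ that lies in $\mathcal I_G$ and through which every other such quotient factors. It depends only on the field $k(X)$. The definition does not say which combinations of generic points die in $C_{k(X)}$, and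 one wants a geometric description.

\begin{example}\label{ex:Pn}
Let $X=\mathbb P^n$, let $W\in\mathcal I_G$ and let $u\colon P_X\to W$ be a $G$-homomorphism. For a $k$-generic point $x$ the extension $k(x)/k$ is purely transcendental, so $u(x)\in W^{G_{k(x)}}=W^G$. Any other $k$-generic point is $gx$ with $g\in G$, and $u(gx)=gu(x)=u(x)$. Thus $u$ factors through the map $P_X\to\mathbb Q$ that sends every point to $1$, and $C_{k(\mathbb P^n)}=\mathbb Q$.
\end{example}

\subsection*{The result}

Recall that for a scheme $S$ of finite type over a field, $CH_0(S)_{\mathbb Q}$ is the $\mathbb Q$-vector space on the closed points of $S$ modulo the cycles $\nu_*\operatorname{div}(f)$, where $C\subset S$ is an integral closed curve with normalization $\nu\colon\tilde C\to C$ and $f$ is a nonzero rational function on $C$. For a $k$-variety $X$ the closed points of $X_F$ are the points of $X(F)$, and the action of $G$ on $X(F)$ makes $CH_0(X_F)_{\mathbb Q}$ a smooth $G$-module that receives a natural map from $P_X$.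

When $X$ is proper, a nonconstant $f$ is a morphism $\tilde C\to\mathbb P^1$, and the relations given by the functions $(f-a)/(f-b)$ say that all fibers of $f$ have the same class. Rational equivalence is therefore constancy in families parametrized by $\mathbb P^1$. Example~\ref{ex:Pn} shows that the condition defining $\mathcal I_G$ produces a constancy of the same kind, and indeed $CH_0(\mathbb P^n_F)_{\mathbb Q}=\mathbb Q$, because any two points lie on a line. This suggests the answer, and it is the conjecture of \cite{Rov}: \emph{for every smooth proper $k$-variety $X$ the sheaf $C_{k(X)}$ coincides with $Y\mapsto CH_0(X_{k(Y)})_{\mathbb Q}$}, the latter being identified with the $G$-module $CH_0(X_F)_{\mathbb Q}$. The statement is known when $X$ is a curve. We prove it in general.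

\begin{theorem}\label{thm:main}
For every smooth proper irreducible $k$-variety $X$, the map that sends an embedding $k(X)\hookrightarrow F$ to the class of the corresponding point of $X(F)$ induces an isomorphism of $G$-modules $C_{k(X)}\cong CH_0(X_F)_{\mathbb Q}$. Moreover $C_{k(X)}^{G_{k(Y)}}=CH_0(X_{k(Y)})_{\mathbb Q}$ for every smooth $Y$.
\end{theorem}

\begin{remark}\label{rem:hyp}
Neither hypothesis on $X$ can be dropped. For $X=\mathbb A^1$ we have $C_{k(X)}=\mathbb Q$ by Example~\ref{ex:Pn}, while $CH_0(\mathbb A^1_F)_{\mathbb Q}=0$, since the point $a$ is the divisor of $t-a$. For smoothness, let $E\subset\mathbb P^2$ be a smooth cubic with a $k$-point $o$, and let $X\subset\mathbb P^3$ be the cone over $E$. Every point of $X_F$ is joined to the vertex by a line, so $CH_0(X_F)_{\mathbb Q}=\mathbb Q$. But $k(X)=k(E\times\mathbb P^1)$, so by Theorem~\ref{thm:main} the module $C_{k(X)}$ is $CH_0((E\times\mathbb P^1)_F)_{\mathbb Q}$, which surjects onto $\operatorname{Pic}(E_F)_{\mathbb Q}$. There $[o]$ and $[x]$ are linearly independent for $k$-generic $x$, because torsion points of $(E,o)$ are algebraic over $k$.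
\end{remark}

Theorem~\ref{thm:main} has two halves. One is that $CH_0(X_F)_{\mathbb Q}$ lies in $\mathcal I_G$ and has the stated invariants; this is a descent argument with standard properties of Chow groups (Section~\ref{sec:descent}). The other is the following extension property, which occupies most of the paper.

\begin{proposition}\label{prop:ext}
Let $X$ be a smooth projective geometrically integral $k$-variety, let $W\in\mathcal I_G$, and let $w$ be a $G$-equivariant $W$-valued function on the $k$-generic points of $X$. There is a unique linear map $\varphi\colon CH_0(X_F)_{\mathbb Q}\to W$ with $\varphi([x])=w(x)$ for all $k$-generic $x$, and $\varphi$ is $G$-equivariant.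
\end{proposition}

The analogy between the two kinds of constancy does not prove this. The function $w$ is given only at generic points, and the condition defining $\mathcal I_G$ compares two members of a rational family only when both are generic over the field of definition of the family (Lemma~\ref{lem:const}). A rational equivalence between generic points of $X$, on the other hand, is witnessed by curves on which these points may be special or even singular, and it may involve auxiliary points that are not generic on $X$. So $w$ must first be extended to all points, and the extension must be checked against all curves.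

For curves this is done with linear systems (Section~\ref{sec:curves}). In higher dimension we argue by induction through hyperplane sections (Sections~\ref{sec:hyper}--\ref{sec:induction}). The induction controls a curve only at its smooth points, so it is carried out for a group $A(X_F)$ with fewer relations than $CH_0(X_F)_{\mathbb Q}$; passing to $X\times\mathbb P^3$ removes the difference (Section~\ref{sec:CH}). Section~\ref{sec:category} contains consequences for the category $\mathcal I_G$ that are not used in the proof of Theorem~\ref{thm:main}.

\section{Generic points and constancy in rational families}\label{sec:generic}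

\subsection*{Change of base field}
If $K$ is small, then $(K,F,G_K)$ is a setup of the same kind as $(k,F,G)$. Fields that are finitely generated over $K$ are small, so every $W\in\mathcal I_G$ restricts to an object of $\mathcal I_{G_K}$. A statement proved over the base field $k$ therefore holds over every small field $K$; we then say that we apply it \emph{over $K$}. This freedom drives the induction, because a hyperplane section of $X$ is defined over a larger field than $X$. It is also the reason for including a proof in the case of curves.

\subsection*{Points}
Let $k\subset K\subset F$, let $\bar K$ be the algebraic closure of $K$ in $F$, and let $V$ be a $K$-scheme of finite type. A \emph{point} of $V$ or of $V_F$ means a point $y\in V(F)$. We write $K(y)\subset F$ for the image of its residue field, $\operatorname{trdeg}_K(y)$ for the transcendence degree of $K(y)$ over $K$, and $K(y,y')$, $\operatorname{trdeg}_K(y,y')$ for several points. The group $G_K$ acts on $V(F)$, and the stabilizer of $y$ is $G_{K(y)}$. If $V$ is a $K$-variety, $y$ is \emph{$K$-generic} if it lies over the generic point of $V$, that is, if $\operatorname{trdeg}_K(y)=\dim V$.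 The following rules come from this criterion and the additivity of transcendence degree; we use them throughout.
\begin{itemize}
\item A $K$-generic point lies in no proper closed $K$-subscheme of $V$. A dominant $K$-morphism sends $K$-generic points to $K$-generic points. If the morphism is finite and surjective, a point is $K$-generic if and only if its image is.
\item If $V$ is geometrically integral and $K\subset K'$, a $K'$-generic point of $V_{K'}$ is $K$-generic.
\item If $V_1,V_2$ are geometrically integral, $(y_1,y_2)$ is $K$-generic on $V_1\times V_2$ if and only if $y_1$ is $K$-generic and $y_2$ is $K(y_1)$-generic.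
\end{itemize}

\begin{lemma}\label{lem:G}
Let $k\subset K\subset F$ with $K$ of finite transcendence degree over $k$.
\begin{enumerate}
\item[(a)] Every finitely generated extension of $K$ embeds into $F$ over $K$, and every $K$-isomorphism between finitely generated extensions of $K$ in $F$ extends to an element of $G_K$.
\item[(b)] Every $K$-variety has $K$-generic points, and $G_K$ permutes them transitively.
\item[(c)] $F^{G_{\bar K}}=\bar K$.
\item[(d)] If $K'\subset F$ is finite Galois over $K$, restriction gives $G_K/G_{K'}\cong\operatorname{Gal}(K'/K)$.
\end{enumerate}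
\end{lemma}

\begin{proof}
(a) The field $F$ is algebraically closed of infinite transcendence degree over $K$, which gives the embedding. Let $M_1\to M_2$ be a $K$-isomorphism. Transcendence bases $S_i$ of $F$ over $M_i$ have the same infinite cardinality, so the isomorphism extends to $M_1(S_1)\to M_2(S_2)$ and then to the algebraic closures, both equal to $F$. Parts (b) and (d) follow, since $K$-generic points of $V$ are $K$-embeddings $K(V)\hookrightarrow F$. For (c), if $t\notin\bar K$, the automorphism $t\mapsto t+1$ of $\bar K(t)$ extends to an element of $G_{\bar K}$.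
\end{proof}

The next lemma is the argument of Example~\ref{ex:Pn}. It is the only way in which the hypothesis $W\in\mathcal I_G$ enters the proof of Proposition~\ref{prop:ext}.

\begin{lemma}[Constancy]\label{lem:const}
Let $K$ be small, let $R$ be a $K$-variety with $K(R)/K$ purely transcendental, let $W\in\mathcal I_G$, and let $s$ be a $G_K$-equivariant $W$-valued function on the $K$-generic points of $R$. Then $s$ is constant.
\end{lemma}

\begin{proof}
For $K$-generic $t$ we have $s(t)\in W^{G_{K(t)}}=W^{G_K}$. Any other $K$-generic point is $gt$ with $g\in G_K$, and $s(gt)=gs(t)=s(t)$.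
\end{proof}

\subsection*{Fields of definition}
Let $V$ be a $k$-variety. A closed subscheme of $V_F$ is \emph{defined over $K$} if it comes by base change from $V_K$; every closed subscheme is defined over some small field. If $Z\subset V_F$ is integral and defined over $K$, its $K$-model is geometrically integral, and ``$K$-generic on $Z$'' refers to this model. The irreducible components of a closed subscheme defined over $K$ are defined over $\bar K$; in particular the points of a finite one are $\bar K$-rational. In characteristic zero normalization commutes with extension of the ground field and a normal curve is smooth, so the normalization of an integral curve $C\subset V_F$ defined over $K$ comes from a smooth geometrically integral $K$-curve. An element $g\in G$ carries $Z$ to a subscheme $gZ$ defined over $gK$, and it transports points, curves, normalizations, rational functions and their divisors.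

\section{Curves}\label{sec:curves}

Let $B$ be a smooth projective geometrically integral curve of genus $g$ over $k$.

\begin{proposition}\label{prop:curves}
Let $W\in\mathcal I_G$ and let $w$ be a $G$-equivariant $W$-valued function on the $k$-generic points of $B$. There is a unique linear map $\varphi\colon\operatorname{Pic}(B_F)_{\mathbb Q}\to W$ with $\varphi([x])=w(x)$ for all $k$-generic $x$.
\end{proposition}

We recall the standard facts that we need. The symmetric power $S^N=\operatorname{Sym}^NB$ is a geometrically integral $k$-variety of dimension $N$ whose $K$-points are the effective divisors of degree $N$ on $B_K$. The maps $B^N\to S^N$ and $S^a\times S^b\to S^{a+b}$ are finite and surjective; so if $p_1+\dots+p_N$ is $K$-generic on $S^N$, then $(p_1,\dots,p_N)$ is $K$-generic on $B^N$ and each $p_i$ is $K$-generic on $B$. There is a geometrically integral $k$-variety $\operatorname{Pic}^N$ of dimension $g$ whose points are the divisor classes of degree $N$ on $B_F$, and $D\mapsto[D]$ is a $k$-morphism $S^N\to\operatorname{Pic}^N$, surjective for $N\ge g$. If $D\in S^N(K)$, the fiber through $D$ is the linear system $|D|$, the projective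 space over $K$ of lines in $H^0(B_K,\mathcal O(D))$; for $N\ge 2g-1$ it has dimension $N-g$ by Riemann--Roch. Put $N_0=\max(2g-1,1)$, and note that $N_0\ge g$.

For an effective divisor $D=\sum p_i$ with every $p_i$ $k$-generic on $B$, put $s(D)=\sum w(p_i)$. Then $s(\gamma D)=\gamma s(D)$ for $\gamma\in G$. The content of the proposition is that $s(D)$ depends only on the class of $D$.

\subsection*{Genus one}
Both steps of the proof are visible for $g=1$. Let $(p,q)$ be $k$-generic on $B\times B$ and let $\xi=[p+q]$. Over a finite extension $\Omega$ of $k(\xi)$ the pencil $|p+q|$ consists of the fibers of a morphism $f\colon B_\Omega\to\mathbb P^1_\Omega$ of degree two. The function $t\mapsto s(f^{-1}(t))$ on the $\Omega$-generic points of $\mathbb P^1$ is $G_\Omega$-equivariant, hence constant by Lemma~\ref{lem:const}. Since $\operatorname{trdeg}_k(\xi)\le1$ and $\operatorname{trdeg}_k(p,q)=2$, the value $f(p)$ is transcendental over $\Omega$. So $w(p)+w(q)=w(p')+w(q')$ whenever $p+q\sim p'+q'$ and both \emph{pairs} are generic.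

Now consider a relation $2p\sim p'+q'$ in which each of $p,p',q'$ is $k$-generic. The divisor $2p$ is the fiber over a branch point of $f$, which is algebraic over $\Omega$, and Lemma~\ref{lem:const} says nothing about it. We add an auxiliary point. Let $K=k(p,p',q')$, let $r$ be $K$-generic on $B$, and let $A\in|p+r|$ and $A'\in|p'+r|$ be $K(r)$-generic members of these pencils. The class $[p+r]=[A]$ has transcendence degree $1$ over $K$ and is rational over $K(r)$, and $A$ has transcendence degree $1$ over $K(r)$; so $A$ is $K$-generic on $S^2$, and so is $A'$ for the same reason. The pairs $(p,r)$ and $(p',r)$ are $k$-generic, so the first step gives $s(A)=w(p)+w(r)$ and $s(A')=w(p')+w(r)$. The divisors $p+A$ and $q'+A'$ are $k$-generic on $S^3$ and both are equivalent to $2p+r$. The first step, with the net $|2p+r|\cong\mathbb P^2$ in place of the pencil, gives $w(p)+s(A)=w(q')+s(A')$. Canceling $w(r)$ we obtain $2w(p)=w(p')+w(q')$.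

\subsection*{Arbitrary genus}

\begin{lemma}\label{lem:genericdiv}
Let $N\ge N_0$, and let $\Delta\sim\Delta'$ be $k$-generic points of $S^N$. Then $s(\Delta)=s(\Delta')$.
\end{lemma}

\begin{proof}
Let $\xi\in\operatorname{Pic}^N(F)$ be the common class. The fiber of $S^N\to\operatorname{Pic}^N$ over $\xi$ is a nonempty scheme of finite type over $k(\xi)$, so it has a point $D$ over a finite extension $\Omega$ of $k(\xi)$, and $|D|\cong\mathbb P^{N-g}_\Omega$. As $\operatorname{trdeg}_k\Omega\le g$, we have $\operatorname{trdeg}_\Omega(\Delta)\ge N-g$, so $\Delta$ is $\Omega$-generic on $|D|$; the same holds for $\Delta'$. All $\Omega$-generic points of $|D|$ are conjugate to $\Delta$ under $G_\Omega$, so $s$ is defined on them. Apply Lemma~\ref{lem:const} over $\Omega$.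
\end{proof}

\begin{lemma}\label{lem:move}
Let $K$ be small, let $D\in S^a(K)$ with $a\ge0$, let $R$ be $K$-generic on $S^r$ with $r\ge N_0$, and let $A$ be $K(R)$-generic on $|D+R|$. Then $A$ is $K$-generic on $S^{a+r}$.
\end{lemma}

\begin{proof}
The $K$-morphism $S^r\to\operatorname{Pic}^{a+r}$, $R'\mapsto[D+R']$, is surjective because $r\ge g$. So $\xi=[D+R]=[A]$ has transcendence degree $g$ over $K$. Since $K(\xi)\subset K(A)$ and $K(\xi)\subset K(R)$,
\[
\operatorname{trdeg}_K(A)=g+\operatorname{trdeg}_{K(\xi)}(A)\ge g+\operatorname{trdeg}_{K(R)}(A)=g+(a+r-g).\qedhere
\]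
\end{proof}

The next lemma absorbs the points of a divisor $D$ one at a time into a generic divisor.

\begin{lemma}\label{lem:absorb}
Let $D=q_1+\dots+q_a$ with every $q_i$ $k$-generic on $B$, let $K$ be a small field over which all $q_i$ are rational, and let $R$ be $K$-generic on $S^r$ with $r\ge N_0$. If $A\sim D+R$ is $k$-generic on $S^{a+r}$, then $s(A)=s(D)+s(R)$.
\end{lemma}

\begin{proof}
We use induction on $a$; the case $a=0$ is Lemma~\ref{lem:genericdiv}. Let $a\ge1$ and $D=D_1+q_a$. The pair $(q_a,R)$ is $k$-generic on $B\times S^r$, so $q_a+R$ is $k$-generic on $S^{r+1}$. Let $R_1$ be $K(R)$-generic on $|q_a+R|$. By Lemma~\ref{lem:move}, $R_1$ is $K$-generic on $S^{r+1}$, and Lemma~\ref{lem:genericdiv} gives $s(R_1)=w(q_a)+s(R)$. Since $A\sim D_1+R_1$, the inductive hypothesis gives $s(A)=s(D_1)+s(R_1)=s(D)+s(R)$.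
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:curves}]
First, $k$-generic points generate $\operatorname{Pic}(B_F)$. Let $p$ be any point, let $R$ be $k(p)$-generic on $S^{N_0}$ and let $A$ be $k(p,R)$-generic on $|p+R|$. By Lemma~\ref{lem:move}, $A$ is $k(p)$-generic, so $[p]=[A]-[R]$ is a combination of $k$-generic points. This gives uniqueness.

For existence we must show that $w$ kills every $\mathbb Q$-linear relation between $k$-generic points in $\operatorname{Pic}(B_F)_{\mathbb Q}$. After multiplication by a positive integer such a relation reads $D\sim D'$, with $D,D'$ effective and all their points $k$-generic. Let $K$ be a small field over which these points are rational, let $R$ be $K$-generic on $S^{N_0}$ and let $A$ be $K(R)$-generic on $|D+R|=|D'+R|$. Then $A$ is $k$-generic by Lemma~\ref{lem:move}, and Lemma~\ref{lem:absorb} gives $s(D)+s(R)=s(A)=s(D')+s(R)$.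
\end{proof}

\section{Generic hyperplanes}\label{sec:hyper}

The induction needs two kinds of information about generic hyperplanes: how generic the points are in which they meet a variety, and that they meet it transversally.

For $\tau\in\mathbb P^{n\vee}(F)$ let $H_\tau\subset\mathbb P^n_F$ be the corresponding hyperplane. For a point $x$ of $\mathbb P^n$ let $x^\vee=\{\tau:x\in H_\tau\}$, a hyperplane of $\mathbb P^{n\vee}$ defined over $k(x)$. In this section $K$ is a field with $k\subset K\subset F$, and $\Lambda$ is either $\mathbb P^{n\vee}$ or $x^\vee$ with $x\in\mathbb P^n(K)$.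

\begin{lemma}[Counting]\label{lem:count}
Let $\tau=(\tau_1,\dots,\tau_r)\in\Lambda(F)^r$ and $y\in H_{\tau_1}\cap\dots\cap H_{\tau_r}$, with $y\ne x$ if $\Lambda=x^\vee$.
\begin{enumerate}
\item[(a)] If $\tau$ is $K$-generic on $\Lambda^r$, then $\operatorname{trdeg}_K(y)\ge r+\operatorname{trdeg}_{K(\tau)}(y)$. If moreover $\operatorname{trdeg}_K(y)\le r$, then $\operatorname{trdeg}_K(y)=r$ and $\tau$ is $K(y)$-generic on $(\Lambda\cap y^\vee)^r$.
\item[(b)] If $\tau$ is $K(y)$-generic on $(\Lambda\cap y^\vee)^r$, then $\operatorname{trdeg}_{K(\tau)}(y)\ge\operatorname{trdeg}_K(y)-r$.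
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\lambda=\dim\Lambda$. The intersection $\Lambda\cap y^\vee$ is a hyperplane of $\Lambda$ (here $y\ne x$ is used), defined over $K(y)$, and it contains every $\tau_i$. So $\operatorname{trdeg}_K(\tau)\le r\lambda$ and $\operatorname{trdeg}_{K(y)}(\tau)\le r(\lambda-1)$. Computing $\operatorname{trdeg}_K(y,\tau)$ in two ways gives
\[
\operatorname{trdeg}_K(\tau)+\operatorname{trdeg}_{K(\tau)}(y)=\operatorname{trdeg}_K(y)+\operatorname{trdeg}_{K(y)}(\tau).
\]
In (a) the left side is $r\lambda+\operatorname{trdeg}_{K(\tau)}(y)$ and the right side is at most $\operatorname{trdeg}_K(y)+r(\lambda-1)$, which gives the inequality. If $\operatorname{trdeg}_K(y)\le r$, it equals $r$, and then $\operatorname{trdeg}_{K(y)}(\tau)\ge r\lambda-r$. In (b) the right side is $\operatorname{trdeg}_K(y)+r(\lambda-1)$, and $\operatorname{trdeg}_K(\tau)\le r\lambda$.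
\end{proof}

\begin{lemma}[Bertini]\label{lem:bertini}
Let $S$ be a smooth quasi-projective $K$-scheme of pure dimension $e$, let $\mathcal L$ be a line bundle on $S$, and let $E\to H^0(S,\mathcal L)$ be a linear map from a finite-dimensional $K$-space $E\neq0$ whose image generates $\mathcal L$ outside a closed subset $S_0$. There is a dense open $K$-subscheme $U$ of the projective space $\mathbb P(E)$ of lines in $E$ such that for $\lambda\in U(F)$ the zero scheme of $\lambda$ on $(S\setminus S_0)_F$ is empty or smooth of pure dimension $e-1$.
\end{lemma}

\begin{proof}
The incidence scheme $I=\{(z,\lambda):\lambda(z)=0\}\subset(S\setminus S_0)\times\mathbb P(E)$ is a bundle of hyperplanes of $\mathbb P(E)$ over $S\setminus S_0$, hence smooth over $K$ of pure dimension $e+\dim\mathbb P(E)-1$. By generic smoothness, which holds in characteristic zero, $I\to\mathbb P(E)$ is smooth over a dense open $U$. Its fibers are the zero schemes.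
\end{proof}

The set $U(F)$ contains all $K$-generic points. For $K=F$ we say that the conclusion holds for \emph{general} $\lambda$.

\begin{lemma}\label{lem:sections}\leavevmode
\begin{enumerate}
\item[(a)] Let $S\subset\mathbb P^n_K$ be locally closed and smooth of pure dimension $e\ge1$, and let $\tau$ be $K$-generic on $\Lambda$. Then $S_F\cap H_\tau$ is empty or smooth of pure dimension $e-1$.
\item[(b)] Let $V\subset\mathbb P^n_F$ be closed, smooth, integral of dimension $e$ and defined over $K$, and let $\tau$ be $K$-generic on $\Lambda^r$. Then $V\cap H_{\tau_1}\cap\dots\cap H_{\tau_r}$ is smooth and integral of dimension $e-r$ if $r<e$, and finite and reduced if $r=e$.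
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The linear forms parametrized by $\Lambda$ generate $\mathcal O(1)$ everywhere, or outside $x$ if $\Lambda=x^\vee$, so Lemma~\ref{lem:bertini} settles all points other than $x$. If $\Lambda=x^\vee$ and $x\in S$, the hyperplanes containing the projective tangent space of $S$ at $x$, which has dimension $e\ge1$, form a proper linear $K$-subspace of $x^\vee$. It does not contain $\tau$, so $S_F\cap H_\tau$ is smooth of dimension $e-1$ at $x$.

(b) The point $\tau_{i+1}$ is $K(\tau_1,\dots,\tau_i)$-generic on $\Lambda$, so it suffices to treat $r=1$ and iterate. By (a), $V\cap H_{\tau_1}$ is smooth of pure dimension $e-1$, and it is nonempty since $V$ is projective of dimension $\ge1$. An effective ample divisor on a normal projective $F$-variety of dimension $\ge2$ is connected (Hartshorne, III.7.9), and a connected smooth scheme is integral.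
\end{proof}

\section{Zero-cycles modulo smooth rational equivalence}\label{sec:A}

In Section~\ref{sec:induction} we compare the extension of $w$ with a curve $C\subset X_F$ at a point $x$ by making $C$ a complete intersection near $x$ and cutting it transversally at $x$. This is possible only when $C$ is smooth at $x$. We therefore run the induction for a group in which only such relations are imposed.

\begin{definition}\label{def:A}
Let $V$ be a smooth projective variety over $F$. The group $A(V)$ is the $\mathbb Q$-vector space on the points of $V$ modulo the cycles $\nu_*\operatorname{div}(f)$, where $C\subset V$ is an integral closed curve with normalization $\nu\colon\tilde C\to C$, and $f\in F(C)^\times$ is such that $C$ is smooth at every point of $\nu(\operatorname{supp}\operatorname{div}f)$.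
\end{definition}

There is a surjection $A(V)\to CH_0(V)_{\mathbb Q}$. A closed smooth subvariety $V'\subset V$ gives a map $A(V')\to A(V)$. If $V$ is a curve, $A(V)=\operatorname{Pic}(V)_{\mathbb Q}$.

\begin{proposition}\label{prop:Q}
Let $X$ be a smooth projective geometrically integral $k$-variety of dimension $d\ge1$, let $W\in\mathcal I_G$, and let $w$ be a $G$-equivariant $W$-valued function on the $k$-generic points of $X$. There is a unique linear map $\varphi\colon A(X_F)\to W$ with $\varphi([x])=w(x)$ for all $k$-generic $x$.
\end{proposition}

For $d=1$ this is Proposition~\ref{prop:curves}. Uniqueness has a consequence that we use freely: if $K$ is small, then $\varphi$ is also the map obtained by applying the proposition over $K$ to $X_K$ and the restriction of $w$, since $K$-generic points are $k$-generic. Uniqueness itself follows from the case of curves.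

\begin{lemma}\label{lem:generate}
For $X$ as in Proposition~\ref{prop:Q}, the classes of $k$-generic points generate $A(X_F)$, and hence also $CH_0(X_F)_{\mathbb Q}$.
\end{lemma}

\begin{proof}
For $d=1$ this was shown in the proof of Proposition~\ref{prop:curves}. Let $d\ge2$, $X\subset\mathbb P^n_k$ and $x\in X(F)$. Let $\eta$ be $k(x)$-generic on $(x^\vee)^{d-1}$. By Lemma~\ref{lem:sections}(b), $C=X_F\cap H_{\eta_1}\cap\dots\cap H_{\eta_{d-1}}$ is a smooth integral curve through $x$, defined over $K=k(x,\eta)$. If $y$ is $K$-generic on $C$, then $y\ne x$, and Lemma~\ref{lem:count}(a) over $k(x)$ gives $\operatorname{trdeg}_{k(x)}(y)\ge(d-1)+1$; so $y$ is $k$-generic on $X$. By the case $d=1$ over $K$, the class $[x]\in\operatorname{Pic}(C)_{\mathbb Q}$ is a combination of $K$-generic points of $C$. Map this relation to $A(X_F)$.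
\end{proof}

The price for working with $A$ is that the intersection theory of $CH_0$ is not available. We need one piece of it: the class of a complete intersection depends only on the degrees. For transversal intersections this survives, because the rational equivalences involved take place at smooth points. A hypersurface means the zero scheme of a nonzero form on $\mathbb P^n_F$.

\begin{lemma}\label{lem:cV}
Let $V\subset\mathbb P^n_F$ be closed, smooth and integral of dimension $e\ge1$. Call hypersurfaces $(Y_1,\dots,Y_e)$ \emph{transversal} if the scheme $V\cap Y_1\cap\dots\cap Y_e$ is finite and reduced. There is a class $c_V\in A(V)$, depending only on $V\subset\mathbb P^n_F$, such that for every transversal system the sum of the points of $V\cap Y_1\cap\dots\cap Y_e$ has class $\prod_i\deg(Y_i)\cdot c_V$ in $A(V)$.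
\end{lemma}

\begin{proof}
Transversal systems with prescribed degrees exist by Lemma~\ref{lem:bertini}, applied $e$ times with general hypersurfaces. Let $(Y_1,\dots,Y_e)$ be transversal and put $\Gamma=V\cap Y_2\cap\dots\cap Y_e$.

\emph{The curve $\Gamma$.} Every component $\Gamma_l$ of $\Gamma$ has dimension $\ge1$ and meets $Y_1$ in a nonempty finite set, so it has dimension $1$. At a point $z\in\Gamma\cap Y_1$ the local equations of $Y_1,\dots,Y_e$ generate the maximal ideal of the $e$-dimensional regular ring $\mathcal O_{V,z}$, so $\Gamma$ is smooth at $z$, and near $z$ it coincides with a single reduced component $\Gamma_l$. Each component contains such a point, so the set $\Sigma$ of non-smooth points of $\Gamma$ is finite.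

\emph{Changing one member.} Suppose $(Y_1',Y_2,\dots,Y_e)$ is also transversal and $\deg Y_1'=\deg Y_1$. Let $f$ be the ratio of the equations of $Y_1$ and $Y_1'$. Its restriction to $\Gamma_l$ is a nonzero rational function. All points of $\Gamma_l\cap Y_1$ and $\Gamma_l\cap Y_1'$ are smooth points of $\Gamma_l$, where the intersections are reduced, so the divisor of $f$ on the normalization pushes forward to $(\Gamma_l\cap Y_1)-(\Gamma_l\cap Y_1')$ and is a relation in $A(V)$. Summing over $l$, the two systems give the same class.

\emph{Dependence on the degrees only.} A general $Y_1'$ of given degree avoids $\Sigma$ and meets $\Gamma\setminus\Sigma$ in a smooth scheme of dimension $0$ by Lemma~\ref{lem:bertini}, so $(Y_1',Y_2,\dots,Y_e)$ is transversal. The roles of the $e$ members are symmetric. Given two transversal systems with the same degrees $m_1,\dots,m_e$, replace both first members by one general hypersurface, then both second members, and so on. The classes do not change, and after $e$ steps the systems coincide. Call the common class $c(m_1,\dots,m_e)$.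

\emph{Multiplicativity.} Choose general hyperplanes $H_1,\dots,H_{m_1}$ one after the other, each transversal to $\Gamma$ in the above sense and avoiding the points of $\Gamma$ on the previous ones. Then $Y_1'=H_1\cup\dots\cup H_{m_1}$ meets $\Gamma$ in the disjoint union of the reduced schemes $\Gamma\cap H_j$, so $c(m_1,m_2,\dots,m_e)=m_1c(1,m_2,\dots,m_e)$. By symmetry the same holds in each slot. Put $c_V=c(1,\dots,1)$.
\end{proof}

\section{Induction on the dimension}\label{sec:induction}

We prove the existence part of Proposition~\ref{prop:Q} for $d\ge2$, assuming the proposition in dimension $d-1$ over every small base field.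

\subsection*{The case of a surface}
Let $X\subset\mathbb P^n$ be a surface. Its smooth hyperplane sections $X_\tau$ are curves, and Proposition~\ref{prop:curves} extends $w$ to maps $\varphi_\tau\colon\operatorname{Pic}(X_\tau)_{\mathbb Q}\to W$. A special point $x$ of $X$ thus receives a value $\varphi_\tau([x])$ from every section through it. The hyperplanes through $x$ form a rational family, so by Lemma~\ref{lem:const} the generic ones agree on a value $\tilde w(x)$. To compare $\tilde w(x)$ with the value coming from another curve, we intersect two curves so that all intersection points but at most one are generic on both.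
\begin{enumerate}
\item[(i)] Given $X_\tau$ and $X_{\tau'}$, let $\eta$ be generic over $k(\tau,\tau')$. All points $y$ of $X_\tau\cap X_\eta$ are generic on both curves, so $\varphi_\tau(\mathcal O(1))=\sum w(y)=\varphi_\eta(\mathcal O(1))$, and likewise for $\tau'$. Hence $\varphi_\tau(\mathcal O(1))$ is a constant $\kappa$.
\item[(ii)] Given $q\in X_\tau$, let $\eta$ be generic through $q$, and write $X_\tau\cap X_\eta=q+\sum y_j$. If the $y_j$ are generic on both curves, then $\varphi_\tau([q])=\kappa-\sum w(y_j)=\varphi_\eta([q])=\tilde w(q)$.
\item[(iii)] Given a curve $C$ that is smooth at $x$, choose a hypersurface $Y\supset C$ of degree $m$ with $D=X\cap Y=C\cup C_1\cup\cdots$ equal to $C$ near $x$. Cut $D$ by a generic hyperplane and by a generic hyperplane through $x$. Viewed on the hyperplane sections, the sum of $\tilde w$ over the intersection is $m\kappa$ both times. Viewed on the components of $D$, the two intersections are linearly equivalent. All points are generic on their component except $x$, so the value that $C$ assigns to $x$ is $\tilde w(x)$.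
\end{enumerate}
The general proof follows these three steps, with $c_{X_\tau}$ in place of $\mathcal O(1)$; the work lies in verifying genericity.

\subsection*{Hyperplane sections}
Embed $X\subset\mathbb P^n_k$ so that $X$ lies in no hyperplane, by passing to the linear span; then $X_F$ lies in no hyperplane either. We may assume $n\ge3$: otherwise $X=\mathbb P^2$, which we re-embed in $\mathbb P^5$ by quadrics. Let $\mathcal H$ be the set of $\tau\in\mathbb P^{n\vee}(F)\setminus\mathbb P^{n\vee}(\bar k)$ such that the scheme $X_\tau=X_F\cap H_\tau$ is smooth of dimension $d-1$. As in the proof of Lemma~\ref{lem:sections}(b), such an $X_\tau$ is connected, hence integral; it is defined over $k(\tau)$. The set $\mathcal H$ is $G$-stable, and $gX_\tau=X_{g\tau}$. By Lemma~\ref{lem:sections}(b),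
\begin{equation}\label{eq:inH}
\begin{array}{l}
\text{if $K$ is small, $\Lambda=\mathbb P^{n\vee}$ or $\Lambda=x^\vee$ with $x\in X(K)$,}\\
\text{and $\tau$ is $K$-generic on $\Lambda$, then $\tau\in\mathcal H$ and $\tau\notin\mathbb P^{n\vee}(\bar K)$.}
\end{array}
\end{equation}

To restrict $w$ to $X_\tau$ we need generic points of $X_\tau$ to be generic on $X$. This fails for $\tau$ algebraic over $k$, when no point of $X_\tau$ is $k$-generic on $X$; the next lemma shows that this is the only obstruction.

\begin{lemma}\label{lem:rigid}
Let $K$ be small, let $\tau\in\mathcal H$ with $\tau\notin\mathbb P^{n\vee}(\bar K)$, and let $y$ be $K(\tau)$-generic on $X_\tau$. Then $y$ is $K$-generic on $X$.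
\end{lemma}

\begin{proof}
Otherwise $y$ lies in a proper closed subset $T\subsetneq X_K$. Since $y$ is $K(\tau)$-generic on $X_\tau$, we get $X_\tau\subset T_F$. As $\dim T\le d-1$, the variety $X_\tau$ is an irreducible component of $T_F$, so it is defined over $\bar K$. Let $g\in G_{\bar K}$. Then $X_{g\tau}=gX_\tau=X_\tau$, so the linear forms of $\tau$ and $g\tau$ have the same reduced divisor on $X_F$. Their ratio is a regular function on $X_F$, hence a constant, and since $X_F$ lies in no hyperplane, $g\tau=\tau$. By Lemma~\ref{lem:G}(c), $\tau\in\mathbb P^{n\vee}(\bar K)$, a contradiction.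
\end{proof}

Take $K=k$. For $\tau\in\mathcal H$ the function $w$ is defined and $G_{k(\tau)}$-equivariant on the $k(\tau)$-generic points of $X_\tau$, so the inductive hypothesis over $k(\tau)$ gives a unique linear map $\varphi_\tau\colon A(X_\tau)\to W$ with
\begin{equation}\label{eq:phitau}
\varphi_\tau([y])=w(y)\quad\text{for all $k(\tau)$-generic }y\in X_\tau .
\end{equation}
For $g\in G$ the map $\alpha\mapsto g^{-1}\varphi_{g\tau}(g\alpha)$ also satisfies \eqref{eq:phitau}, so
\begin{equation}\label{eq:equiv}
g\,\varphi_\tau(\alpha)=\varphi_{g\tau}(g\alpha)\quad\text{for }g\in G,\ \alpha\in A(X_\tau).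
\end{equation}

\begin{lemma}\label{lem:kappa}
There is $\kappa\in W$ with $\varphi_\tau(c_{X_\tau})=\kappa$ for all $\tau\in\mathcal H$.
\end{lemma}

\begin{proof}
Let $\tau,\tau'\in\mathcal H$, $K=k(\tau,\tau')$, and let $\eta$ be $K$-generic on $(\mathbb P^{n\vee})^{d-1}$. By Lemma~\ref{lem:sections}(b), $E=X_F\cap H_{\eta_1}\cap\dots\cap H_{\eta_{d-1}}$ is a smooth integral curve defined over $k(\eta)$. If $y$ is $k(\eta)$-generic on $E$, Lemma~\ref{lem:count}(a) over $k$ gives $\operatorname{trdeg}_k(y)\ge d$, so $w(y)$ is defined. Proposition~\ref{prop:curves} over $k(\eta)$ gives $\varphi_E\colon\operatorname{Pic}(E)_{\mathbb Q}\to W$ with $\varphi_E([y])=w(y)$ for such $y$.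

By Lemma~\ref{lem:sections}(b) for $X_\tau$, the scheme $Z=X_\tau\cap H_{\eta_1}\cap\dots\cap H_{\eta_{d-1}}=E\cap H_\tau$ is finite and reduced. It represents $c_{X_\tau}$ in $A(X_\tau)$ and $\mathcal O_E(1)$ in $\operatorname{Pic}(E)$. Let $y\in Z$. Since $y\in X_\tau$, we have $\operatorname{trdeg}_K(y)\le d-1$. By Lemma~\ref{lem:count}(a) over $K$, equality holds and $\eta$ is $K(y)$-generic, hence $k(y)$-generic, on $(y^\vee)^{d-1}$. So $y$ is $K$-generic on $X_\tau$, whence $\varphi_\tau([y])=w(y)$ and $\operatorname{trdeg}_k(y)=d$ by Lemma~\ref{lem:rigid}. Lemma~\ref{lem:count}(b) over $k$ gives $\operatorname{trdeg}_{k(\eta)}(y)\ge1$, so $\varphi_E([y])=w(y)$. Therefore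
\[
\varphi_\tau(c_{X_\tau})=\sum_{y\in Z}w(y)=\varphi_E(\mathcal O_E(1)).
\]
The right side does not involve $\tau$, and the argument applies to $\tau'$ with the same $\eta$.
\end{proof}

\subsection*{The extension $\tilde w$}
Let $x\in X(F)$. The $k(x)$-generic points $\tau$ of $x^\vee\cong\mathbb P^{n-1}_{k(x)}$ lie in $\mathcal H$ by \eqref{eq:inH}, and $\tau\mapsto\varphi_\tau([x])$ is $G_{k(x)}$-equivariant by \eqref{eq:equiv}. By Lemma~\ref{lem:const} it is constant. Define
\[
\tilde w(x)=\varphi_\tau([x])\quad\text{for $\tau$ $k(x)$-generic on }x^\vee .
\]
By \eqref{eq:equiv}, $\tilde w(gx)=g\tilde w(x)$ for $g\in G$, since $g\tau$ is $k(gx)$-generic on $(gx)^\vee$. If $x$ is $k$-generic on $X$, Lemma~\ref{lem:count}(b) over $k$ with $\Lambda=\mathbb P^{n\vee}$ gives $\operatorname{trdeg}_{k(\tau)}(x)\ge d-1$, so $x$ is $k(\tau)$-generic on $X_\tau$ and \eqref{eq:phitau} gives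
\begin{equation}\label{eq:extends}
\tilde w(x)=w(x)\quad\text{for $k$-generic }x .
\end{equation}

We must show that $\tilde w$ kills the relations of $A(X_F)$. The maps $\varphi_\tau$ kill the relations inside $X_\tau$, so we first show that they compute $\tilde w$ for more hyperplanes than the definition allows.

\begin{lemma}\label{lem:step4}
Let $\tau\in\mathcal H$ and $q\in X_\tau$ with $\tau\notin\mathbb P^{n\vee}(\overline{k(q)})$. Then $\varphi_\tau([q])=\tilde w(q)$.
\end{lemma}

\begin{proof}
Let $K=k(q,\tau)$ and let $\eta$ be $K$-generic on $(q^\vee)^{d-1}$. By Lemma~\ref{lem:sections}(b), $Z=X_\tau\cap H_{\eta_1}\cap\dots\cap H_{\eta_{d-1}}$ is finite and reduced; write it as $q+\sum_jy_j$ with $y_j\neq q$. The point $\eta_1$ is $k(q)$-generic on $q^\vee$, so $\eta_1\in\mathcal H$ and $\varphi_{\eta_1}([q])=\tilde w(q)$. Since also $Z=X_{\eta_1}\cap H_\tau\cap H_{\eta_2}\cap\dots\cap H_{\eta_{d-1}}$, Lemma~\ref{lem:cV} shows that $Z$ represents both $c_{X_\tau}\in A(X_\tau)$ and $c_{X_{\eta_1}}\in A(X_{\eta_1})$.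

Let $y=y_j$. Since $\operatorname{trdeg}_K(y)\le d-1$, Lemma~\ref{lem:count}(a) over $K$ with $\Lambda=q^\vee$ shows that $y$ is $K$-generic on $X_\tau$ and that $\eta_1$ is $K(y)$-generic, hence $k(q,y)$-generic, on $q^\vee\cap y^\vee$. The first fact gives $\varphi_\tau([y])=w(y)$; by Lemma~\ref{lem:rigid} over $k(q)$ and the hypothesis on $\tau$, it also gives $\operatorname{trdeg}_{k(q)}(y)=d$. Lemma~\ref{lem:count}(b) over $k(q)$ with $\Lambda=q^\vee$ and $r=1$ now yields $\operatorname{trdeg}_{k(q,\eta_1)}(y)\ge d-1$. So $y$ is $k(\eta_1)$-generic on $X_{\eta_1}$, and $\varphi_{\eta_1}([y])=w(y)$. By Lemma~\ref{lem:kappa},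
\[
\varphi_\tau([q])+\sum_jw(y_j)=\kappa=\tilde w(q)+\sum_jw(y_j).\qedhere
\]
\end{proof}

\begin{remark}
The hypothesis on $\tau$ serves only to make the $y_j$ generic on $X$ over $k(q)$. Once Proposition~\ref{prop:Q} is proved, $\varphi_\tau$ and the composite $A(X_\tau)\to A(X_F)\to W$ agree on $k(\tau)$-generic points, so $\varphi_\tau([q])=\tilde w(q)$ for all $q\in X_\tau$.
\end{remark}

\subsection*{Arbitrary curves}
Let $C\subset X_F$ be an integral closed curve with normalization $\nu\colon\tilde C\to C$, defined over a small field $K$. Since $\tilde w$ is defined everywhere, $p\mapsto\tilde w(\nu(p))$ is a $G_K$-equivariant function on the $K$-generic points of $\tilde C$, even when $C$ contains no $k$-generic point of $X$. Proposition~\ref{prop:curves} over $K$ gives a linear map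
\[
\varphi_C\colon\operatorname{Pic}(\tilde C)_{\mathbb Q}\to W,\qquad\varphi_C([p])=\tilde w(\nu(p))\ \text{ for $K$-generic }p,
\]
which does not change when $K$ is enlarged.

\begin{lemma}\label{lem:step5}
If $C$ is smooth at $x=\nu(p)$, then $\varphi_C([p])=\tilde w(x)$.
\end{lemma}

\begin{proof}
Enlarge $K$ so that $x\in X(K)$.

\emph{A complete intersection containing $C$.} Let $\mathcal I$ be the ideal sheaf in $\mathbb P^n_K$ of the $K$-model of $C$, let $m\ge1$ be such that $\mathcal I(m)$ is globally generated, and let $E=H^0(\mathbb P^n_K,\mathcal I(m))$. Let $(Y_1,\dots,Y_{d-1})$ be $K$-generic on $\mathbb P(E)^{d-1}$; these are hypersurfaces of degree $m$ containing $C$. Put $D=X_F\cap Y_1\cap\dots\cap Y_{d-1}$. The forms in $E$ generate $\mathcal O(m)$ outside $C$, so $d-1$ applications of Lemma~\ref{lem:bertini}, starting from $X_F\setminus C$, show that $D\setminus C$ is empty or smooth of pure dimension $1$.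

Near $x$ we have $D=C$ as schemes. Indeed, let $J\subset\mathcal O_{X_F,x}$ be the ideal of $C$ and $\mathfrak m$ the maximal ideal. As $X$ and $C$ are smooth at $x$, the ideal $J$ is generated by $d-1$ members of a regular system of parameters, so $\dim_FJ/\mathfrak mJ=d-1$. After trivializing $\mathcal O(m)$ at $x$, global generation gives a surjection $E\otimes_KF\to J/\mathfrak mJ$ defined over $K$. The tuples of $d-1$ forms that map to a basis are the points of a nonempty open $K$-subscheme, which contains our generic tuple. By Nakayama's lemma the equations of the $Y_i$ generate $J$.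

Thus the irreducible components of $D$ are curves $C_0=C,C_1,\dots,C_b$; the scheme $D$ is smooth at $x$ and at all points outside $C$, so its set $\Sigma$ of non-smooth points is finite; and $x\notin C_l$ for $l\ge1$. Let $K_1\supset K(Y_1,\dots,Y_{d-1})$ be a small field over which all $C_l$ are defined. The points of $\Sigma$ are $\overline{K_1}$-rational. Let $\nu_l\colon\tilde C_l\to C_l$ be the normalizations and $h_l=\nu_l^*\mathcal O(1)\in\operatorname{Pic}(\tilde C_l)$.

\emph{Two hyperplanes.} Let $\tau$ be $K_1$-generic on $\Lambda$, where (a) $\Lambda=\mathbb P^{n\vee}$ or (b) $\Lambda=x^\vee$. In both cases $\tau\in\mathcal H$ by \eqref{eq:inH}. Let $q\in D\cap H_\tau$, with $q\ne x$ in case (b). Since $D$ is a curve defined over $K_1$, we have $\operatorname{trdeg}_{K_1}(q)\le1$, and Lemma~\ref{lem:count}(a) with $r=1$ gives two facts.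
\begin{itemize}
\item $\operatorname{trdeg}_{K_1}(q)=1$. So $q\notin\Sigma$, and $q$ lies on a unique $C_l$, on which it is $K_1$-generic.
\item $\tau$ is $K_1(q)$-generic on $\Lambda\cap q^\vee$, which has dimension $\ge n-2\ge1$. So $\tau\notin\mathbb P^{n\vee}(\overline{k(q)})$, and $\varphi_\tau([q])=\tilde w(q)$ by Lemma~\ref{lem:step4}. This is where $n\ge3$ is used.
\end{itemize}
In case (b) the remaining point $x$ is not in $\Sigma$, and $\varphi_\tau([x])=\tilde w(x)$ by the definition of $\tilde w$. So in both cases $D\cap H_\tau=(D\setminus\Sigma)\cap H_\tau$, which is finite and reduced by Lemma~\ref{lem:sections}(a).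

\emph{Counting on $X_\tau$.} We have $D\cap H_\tau=X_\tau\cap Y_1\cap\dots\cap Y_{d-1}$, a transversal system for $X_\tau$. Lemmas~\ref{lem:cV} and~\ref{lem:kappa} give, in both cases,
\begin{equation}\label{eq:count}
\sum_{q\in D\cap H_\tau}\tilde w(q)=\sum_{q\in D\cap H_\tau}\varphi_\tau([q])=m^{d-1}\kappa .
\end{equation}

\emph{Counting on the $C_l$.} Near each point of $C_l\cap H_\tau$ we have $D=C_l$ and $\nu_l$ is an isomorphism. So $\nu_l^*H_\tau$ is the reduced divisor $C_l\cap H_\tau$, it has class $h_l$, and these divisors partition $D\cap H_\tau$. The map $\varphi_{C_l}$ takes the value $\tilde w(q)$ at $K_1$-generic $q$. With \eqref{eq:count} we obtain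
\[
\sum_l\varphi_{C_l}(h_l)=m^{d-1}\kappa\ \ \text{in case (a)},\qquad
\sum_l\varphi_{C_l}(h_l)=\varphi_C([p])+m^{d-1}\kappa-\tilde w(x)\ \ \text{in case (b)}.
\]
The left sides are the same, so $\varphi_C([p])=\tilde w(x)$.
\end{proof}

If $C$ is singular at $x$, no hyperplane through $x$ meets $D\supset C$ in a scheme that is reduced at $x$, so Lemma~\ref{lem:cV} does not apply in case (b). This is why we work with $A$.

\begin{proof}[End of the proof of Proposition~\ref{prop:Q}]
Let $(C,f)$ be as in Definition~\ref{def:A}. By Lemma~\ref{lem:step5},
\[
\sum_p\operatorname{ord}_p(f)\,\tilde w(\nu(p))=\sum_p\operatorname{ord}_p(f)\,\varphi_C([p])=\varphi_C(\operatorname{div}f)=0 .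
\]
So $\tilde w$ induces a linear map $\varphi\colon A(X_F)\to W$, which extends $w$ by \eqref{eq:extends} and is unique by Lemma~\ref{lem:generate}. Induction on $d$, starting from Proposition~\ref{prop:curves}, finishes the proof.
\end{proof}

\section{From $A$ to $CH_0$}\label{sec:CH}

It remains to handle singular curves. Every smooth projective curve over $F$ embeds in $\mathbb P^3_F$, so in $X\times\mathbb P^3$ there is room to lift any curve of $X$ to a smooth one, while the factor $\mathbb P^3$ contributes nothing because its points are joined by lines.

\begin{proof}[Proof of Proposition~\ref{prop:ext}]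
The $k$-generic points generate $CH_0(X_F)_{\mathbb Q}$: for $\dim X\ge1$ by Lemma~\ref{lem:generate}, and for $\dim X=0$ because $X(F)$ is a single point, which is $k$-generic. This gives uniqueness, and equivariance follows, as $\alpha\mapsto g^{-1}\varphi(g\alpha)$ also extends $w$.

For existence, apply Proposition~\ref{prop:Q} to $X'=X\times\mathbb P^3$ and the function $w'(x,a)=w(x)$ on its $k$-generic points, obtaining $\varphi'\colon A(X'_F)\to W$. For any point $x$ of $X$ and a line $\ell\subset\mathbb P^3_F$, the curve $\{x\}\times\ell$ is smooth and all its points are linearly equivalent. Hence $\varphi'([(x,a)])$ does not depend on $a$; call it $\hat w(x)$. If $x$ is $k$-generic, take $a$ to be $k(x)$-generic; then $(x,a)$ is $k$-generic and $\hat w(x)=w(x)$.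

Let $C\subset X_F$ be an integral closed curve with normalization $\nu\colon\tilde C\to C$, and let $f\in F(C)^\times$. Choose a closed immersion $j\colon\tilde C\to\mathbb P^3_F$. Then $(\nu,j)\colon\tilde C\to X'_F$ is a closed immersion, because its composite with the separated projection to $\mathbb P^3_F$ is one. Its image is a smooth curve, so $(\nu,j)_*\operatorname{div}f=0$ in $A(X'_F)$ and
\[
\sum_p\operatorname{ord}_p(f)\,\hat w(\nu(p))=\varphi'\bigl((\nu,j)_*\operatorname{div}f\bigr)=0 .
\]
Thus $\hat w$ factors through $CH_0(X_F)_{\mathbb Q}$.
\end{proof}

\section{Descent for zero-cycles and proof of the theorem}\label{sec:descent}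

For a smooth scheme $S$ of pure dimension over a field $M$, let $CH^i(S)_{\mathbb Q}$ be the Chow group of cycles of codimension $i$. We use the following standard facts.
\begin{enumerate}
\item[(C1)] A morphism $f\colon S'\to S$ of such schemes induces a functorial pullback $f^*$ on $CH^i$, which is the flat pullback if $f$ is flat. For a closed point $z\in S$ the class $f^*[z]$ is represented by a cycle supported on $f^{-1}(z)$ that can be computed over any open neighborhood of $z$; see \cite[Ch.~8]{Ful}.
\item[(C2)] For a field extension $M'/M$ there is a base change $\alpha\mapsto\alpha_{M'}$ (flat pullback), and $CH^i(S_{M'})_{\mathbb Q}$ is the direct limit of the $CH^i(S_{M''})_{\mathbb Q}$ over the subextensions $M''$ finitely generated over $M$.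
\item[(C3)] For a smooth $M$-variety $T$, the map $CH^i(S\times T)_{\mathbb Q}\to CH^i(S_{M(T)})_{\mathbb Q}$ is surjective, and a class in its kernel vanishes on $S\times U$ for some dense open $U\subset T$.
\item[(C4)] For $M'/M$ finite and $\pi\colon S_{M'}\to S$ we have $\pi_*\pi^*=[M':M]$, and $\pi^*\pi_*=\sum_{\gamma\in\operatorname{Gal}(M'/M)}\gamma$ if $M'/M$ is Galois.
\item[(C5)] The pullback $CH^i(S)_{\mathbb Q}\to CH^i(S\times\mathbb A^r)_{\mathbb Q}$ is surjective.
\end{enumerate}
If $X$ is a smooth $k$-variety of dimension $d$, then $X_M$ is smooth of pure dimension $d$ and $CH_0(X_M)_{\mathbb Q}=CH^d(X_M)_{\mathbb Q}$. An element $g\in G$ acts on $CH_0(X_F)_{\mathbb Q}$ as the flat pullback along $\mathrm{id}_X\times\operatorname{Spec}(g)$.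

\begin{proposition}\label{prop:descent}
Let $X$ be a smooth proper irreducible $k$-variety and $N=CH_0(X_F)_{\mathbb Q}$. Then $N\in\mathcal I_G$, and base change gives $CH_0(X_L)_{\mathbb Q}=N^{G_L}$ for every small $L$.
\end{proposition}

\begin{proof}
The class of a point $x$ is fixed by $G_{k(x)}$, so $N$ is smooth. Let $d=\dim X$.

\emph{Injectivity.} Let $k\subset M\subset M'\subset F$, and suppose $\alpha\in CH_0(X_M)_{\mathbb Q}$ dies over $M'$. By (C2) it dies over a finitely generated extension of $M$, which in characteristic zero is $M(T)$ for a smooth $M$-variety $T$. By (C3), after shrinking $T$, the pullback of $\alpha$ to $X_M\times T$ is zero. Let $t\in T$ be a closed point with residue field $M_t$. Pulling back along $X_{M_t}\to X_M\times T$ gives $\alpha_{M_t}=0$ by (C1), and (C4) gives $[M_t:M]\,\alpha=0$. So $CH_0(X_M)_{\mathbb Q}\to CH_0(X_{M'})_{\mathbb Q}$ is injective.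

\emph{Descent to $\bar L$.} The image of $CH_0(X_L)_{\mathbb Q}$ lies in $N^{G_L}$. Conversely let $\alpha\in N^{G_L}$. The idea is to spread $\alpha$ out to a family of classes over a variety $V$; invariance says that two independent generic members agree, and specializing one of them shows that the family is constant. By (C2) and (C3) there are a smooth $\bar L$-variety $V$, an $\bar L$-generic point $v_1\in V(F)$ and a class $a\in CH^d(X_{\bar L}\times V)_{\mathbb Q}$ with $\alpha=a(v_1)$; here $a(v)\in N$ denotes, for $\bar L$-generic $v$, the pullback of $a$ along the flat map $\mathrm{id}\times v\colon X_F\to X_{\bar L}\times V$. We have $g\,a(v)=a(gv)$ for $g\in G_{\bar L}$. As $\bar L$ is algebraically closed, $V$ is geometrically integral. Let $v_2$ be $\bar L(v_1)$-generic on $V$. Then $(v_1,v_2)$ is $\bar L$-generic on $V\times V$, and $v_2=gv_1$ with $g\in G_{\bar L}$ by Lemma~\ref{lem:G}(b). Hence $a(v_2)=g\alpha=\alpha=a(v_1)$.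

Let $p_1,p_2\colon X_{\bar L}\times V\times V\to X_{\bar L}\times V$ be the projections. The pullback of $p_1^*a-p_2^*a$ to $X_F$ along $(v_1,v_2)$ is $a(v_1)-a(v_2)=0$. By injectivity and (C3), $p_1^*a=p_2^*a$ on $X_{\bar L}\times U$ for a dense open $U\subset V\times V$. Choose $v\in V(\bar L)$ in the image of $U$ under the second projection, and let $V^\circ\subset V$ be the nonempty open set with $V^\circ\times\{v\}=U\cap(V\times\{v\})$. Pull back along $X_{\bar L}\times V^\circ\times\{v\}\to X_{\bar L}\times U$. By (C1), $p_1^*a$ becomes the restriction of $a$ to $X_{\bar L}\times V^\circ$, and $p_2^*a$ becomes the pullback of $a_v=a|_{X_{\bar L}\times\{v\}}\in CH_0(X_{\bar L})_{\mathbb Q}$ along the projection to $X_{\bar L}$. Pulling back along $v_1\in V^\circ(F)$ gives $\alpha=(a_v)_F$.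

\emph{Descent to $L$.} By (C2), $a_v$ comes from some $b\in CH_0(X_{L''})_{\mathbb Q}$ with $L''/L$ finite Galois. Let $\pi\colon X_{L''}\to X_L$. If $g\in G_L$ restricts to $\gamma\in\operatorname{Gal}(L''/L)$, then $(\gamma b)_F=g\alpha=\alpha$, and every $\gamma$ occurs by Lemma~\ref{lem:G}(d). By (C4), $[L'':L]\,\alpha=(\pi^*\pi_*b)_F=(\pi_*b)_F$. So $\alpha$ comes from $CH_0(X_L)_{\mathbb Q}$.

\emph{Purely transcendental extensions.} If $L'=L(t_1,\dots,t_r)$, the composite $CH^d(X_L)_{\mathbb Q}\to CH^d(X_L\times\mathbb A^r)_{\mathbb Q}\to CH^d(X_{L'})_{\mathbb Q}$ is surjective by (C5) and (C3). So $N^{G_{L'}}=N^{G_L}$.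
\end{proof}

\begin{remark}
The proof uses smoothness of $X$, through (C1), but not properness. It divides by degrees of field extensions, and with integral coefficients descent fails: for a conic $X$ without $k$-points the generator of $CH_0(X_F)=\mathbb Z$ is $G$-invariant, but $X$ has no divisor of degree $1$, since by Riemann--Roch such a divisor would be equivalent to an effective one.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{The projective case.} The variety $X$ need not be geometrically integral, so we decompose $X_F$. Let $k'$ be the algebraic closure of $k$ in $k(X)$, a finite extension. As $X$ is normal, $k'\subset\mathcal O(X)$, so $X$ is a $k'$-variety. It is smooth and projective over $k'$, and geometrically integral because $k'$ is algebraically closed in $k(X)$ and the characteristic is zero. From $k'\otimes_kF=\prod_\sigma F$, with $\sigma\in\operatorname{Hom}_k(k',F)$, we get $X_F=\coprod_\sigma X^\sigma_F$, where $X^\sigma$ is $X$ viewed over the small field $\sigma(k')$. Hence $CH_0(X_F)_{\mathbb Q}=\bigoplus_\sigma CH_0(X^\sigma_F)_{\mathbb Q}$. A point of $X^\sigma$ is $\sigma(k')$-generic if and only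 if it is $k$-generic on $X$, since both conditions say that its transcendence degree over $k$ is $\dim X$.

These points generate each summand, as we saw in Section~\ref{sec:CH}, so $P_X\to CH_0(X_F)_{\mathbb Q}$ is surjective. Its target lies in $\mathcal I_G$ by Proposition~\ref{prop:descent}. Let $u\colon P_X\to W$ be a $G$-homomorphism with $W\in\mathcal I_G$. Proposition~\ref{prop:ext} over each $\sigma(k')$ gives a linear map $\varphi=\bigoplus_\sigma\varphi_\sigma\colon CH_0(X_F)_{\mathbb Q}\to W$ that agrees with $u$ on $k$-generic points. So $u$ factors through the surjection $P_X\to CH_0(X_F)_{\mathbb Q}$, and $\varphi$ is $G$-equivariant because $u$ is. Hence $CH_0(X_F)_{\mathbb Q}$ is the maximal quotient of $P_X$ in $\mathcal I_G$.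

\emph{The proper case.} By Chow's lemma and Hironaka's resolution of singularities there is a smooth projective $k$-variety $X_1$ with a birational morphism $\pi\colon X_1\to X$. It is proper, so it is surjective and an isomorphism over a dense open $U\subset X$. It identifies $P_{X_1}$ with $P_X$. The map $\pi_*\colon CH_0(X_{1,F})_{\mathbb Q}\to CH_0(X_F)_{\mathbb Q}$ is $G$-equivariant, compatible with the maps from $P_X$, and surjective because $X_1(F)\to X(F)$ is. Since $X$ is smooth, (C1) provides $\pi^*$ in the opposite direction. If $y\in X_1(F)$ is $k$-generic, then $\pi(y)\in U(F)$, and computing over $U_F$ gives $\pi^*\pi_*[y]=\pi^*[\pi(y)]=[y]$. These classes generate $CH_0(X_{1,F})_{\mathbb Q}$ by the projective case, so $\pi^*\pi_*=\mathrm{id}$ and $\pi_*$ is injective. Therefore $C_{k(X)}=CH_0(X_{1,F})_{\mathbb Q}\cong CH_0(X_F)_{\mathbb Q}$.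

The last assertion is Proposition~\ref{prop:descent} for the small field $L=k(Y)$.
\end{proof}

\section{The category $\mathcal I_G$}\label{sec:category}

Recall that an object $Q$ of an abelian category with arbitrary direct sums is \emph{projective} if $\operatorname{Hom}(Q,-)$ is exact and \emph{compact} if $\operatorname{Hom}(Q,-)$ commutes with direct sums. A family of objects \emph{generates} if every object is a quotient of a direct sum of members of the family. For smooth projective $k$-varieties $X,Y$, a class $\Gamma\in CH^{\dim Y}(X\times Y)_{\mathbb Q}$ is a correspondence; it acts by $\Gamma_*\colon CH_0(X_F)_{\mathbb Q}\to CH_0(Y_F)_{\mathbb Q}$, $z\mapsto p_{Y*}(\Gamma_F\cdot p_X^*z)$, and the composition of correspondences satisfies $(\Gamma'\circ\Gamma)_*=\Gamma'_*\circ\Gamma_*$.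

\begin{theorem}\label{thm:cat}\leavevmode
\begin{enumerate}
\item[(1)] For $W\in\mathcal I_G$, $X$ smooth proper irreducible and $k(X)\subset F$, we have $\operatorname{Hom}_G(CH_0(X_F)_{\mathbb Q},W)=W^{G_{k(X)}}$. In particular, for $Y$ smooth proper irreducible,
\[
\operatorname{Hom}_G(CH_0(X_F)_{\mathbb Q},CH_0(Y_F)_{\mathbb Q})=CH_0(Y_{k(X)})_{\mathbb Q}.
\]
\item[(2)] $\mathcal I_G$ is closed under subobjects, quotients and direct sums among smooth $\mathbb Q[G]$-modules. For $L$ small, $W\mapsto W^{G_L}$ is exact on $\mathcal I_G$.
\item[(3)] The modules $CH_0(X_F)_{\mathbb Q}$, for $X$ smooth projective irreducible, are compact projective generators of $\mathcal I_G$. Hence $W\mapsto(X\mapsto W^{G_{k(X)}})$ is an equivalence from $\mathcal I_G$ to the category of additive functors $\mathfrak B^{op}\to\mathrm{Vect}_{\mathbb Q}$. Here $\mathfrak B$ has as objects the smooth projective irreducible $k$-varieties, with $\operatorname{Hom}(X,Y)=CH_0(Y_{k(X)})_{\mathbb Q}$ and composition that of correspondences.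
\item[(4)] Let $U$ be a smooth irreducible $k$-variety. The natural map $P_U\to CH_0(U_F)_{\mathbb Q}$ induces a surjection $C_{k(U)}\to CH_0(U_F)_{\mathbb Q}$, which is an isomorphism if and only if $U$ is proper.
\end{enumerate}
\end{theorem}

\begin{proof}
(1) The proof of Theorem~\ref{thm:main} shows that every $G$-homomorphism $P_X\to W$ factors through the surjection $P_X\to CH_0(X_F)_{\mathbb Q}$. So $\operatorname{Hom}_G(CH_0(X_F)_{\mathbb Q},W)=\operatorname{Hom}_G(P_X,W)=W^{G_{k(X)}}$, a homomorphism corresponding to its value at the point given by $k(X)\subset F$. The special case follows from Proposition~\ref{prop:descent}.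

(2) Let $L'/L$ be a purely transcendental extension of small fields. If $W'\subset W\in\mathcal I_G$, then $W'^{G_{L'}}=W'\cap W^{G_{L'}}=W'\cap W^{G_L}=W'^{G_L}$. Invariants commute with direct sums, so $\mathcal I_G$ is closed under them.

Let $\rho\colon W\to W''$ be a surjection of $G$-modules with $W\in\mathcal I_G$, let $L$ be small and let $w''\in W''^{G_L}$. We show that $w''$ lifts to $W^{G_L}$. A lift $w_1$ is fixed only by $G_M$ for some small $M\supset L$; we use Proposition~\ref{prop:ext} to specialize it to a lift over a finite extension of $L$, and then average. Let $L_0$ be the algebraic closure of $L$ in $M$, which is finite over $L$. By Hironaka's theorem there is a smooth projective geometrically integral $L_0$-variety $V$ with function field $M$; let $v_1$ be the $L_0$-generic point given by $M\subset F$. Its stabilizer in $G_{L_0}$ is $G_M$, so $gv_1\mapsto gw_1$ is a well-defined $G_{L_0}$-equivariant function on the $L_0$-generic points. Proposition~\ref{prop:ext} over $L_0$ extends it to a $G_{L_0}$-map $\varphi\colon CH_0(V_F)_{\mathbb Q}\to W$. Now $\rho\varphi([gv_1])=gw''=w''$ for $g\in G_{L_0}$, and these classes generate,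 so $\rho\varphi=\deg(\cdot)\,w''$. For $v\in V(\bar L)$ the element $w_0=\varphi([v])$ satisfies $\rho(w_0)=w''$ and is fixed by $G_{L_2}$ for any finite Galois extension $L_2/L$ containing $L_0(v)$. The average of $gw_0$ over $g\in G_L/G_{L_2}$ lies in $W^{G_L}$ and maps to $w''$.

Thus $\rho(W^{G_L})=W''^{G_L}$ for all small $L$. Hence $W''^{G_{L'}}=\rho(W^{G_{L'}})=\rho(W^{G_L})=W''^{G_L}$, so $W''\in\mathcal I_G$. Since invariants are left exact, they are exact on $\mathcal I_G$.

(3) By (2), $\mathcal I_G$ is a cocomplete abelian category whose exact sequences and direct sums are those of $G$-modules. By (1), $\operatorname{Hom}_G(CH_0(X_F)_{\mathbb Q},-)$ is the functor of $G_{k(X)}$-invariants, which is exact by (2) and commutes with direct sums. Every $w\in W$ is fixed by $G_L$ for a small $L$, and $L=k(X)$ with $X$ smooth projective by Hironaka's theorem; by (1), $w$ lies in the image of a map $CH_0(X_F)_{\mathbb Q}\to W$. So these modules generate.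

The theorem of Freyd and Mitchell states that if a cocomplete abelian category has a set of compact projective generators, spanning the full subcategory $\mathfrak P$, then $W\mapsto\operatorname{Hom}(-,W)|_{\mathfrak P}$ is an equivalence onto the category of additive contravariant functors from $\mathfrak P$ to abelian groups. Here all endomorphism rings in $\mathfrak P$ are $\mathbb Q$-algebras, so such functors are the same as additive functors to $\mathrm{Vect}_{\mathbb Q}$. By (1), $X\mapsto CH_0(X_F)_{\mathbb Q}$ identifies the Hom groups of $\mathfrak B$ with those of $\mathfrak P$, and it remains to identify the composition.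

Let $\alpha\in CH_0(Y_{k(X)})_{\mathbb Q}$, lift it by (C3) to $\Gamma\in CH^{\dim Y}(X\times Y)_{\mathbb Q}$, and let $x$ be the point given by $k(X)\subset F$. The map $\Gamma_*$ is $G$-equivariant because $\Gamma$ is defined over $k$. Let $i\colon Y_F\to(X\times Y)_F$ be the inclusion of the fiber over $x$. Then $p_X^*[x]=i_*[Y_F]$, and the projection formula gives $\Gamma_*[x]=p_{Y*}i_*i^*\Gamma_F=i^*\Gamma_F$. To compute $i^*\Gamma_F$ we may take $\Gamma=[Z]$ with $Z$ integral. By generic flatness there is a dense open $X^\circ\subset X$ over which $Z$ is flat (possibly empty), and $x\in X^\circ(F)$; so $i^*[Z_F]$ is the cycle of the fiber of $Z$ over $x$, which is the base change to $F$ of the generic fiber of $Z$. Hence $\Gamma_*[x]=\alpha_F$, and $\Gamma_*$ is the homomorphism attached to $\alpha$ in (1). The formula $(\Gamma'\circ\Gamma)_*=\Gamma'_*\circ\Gamma_*$ shows that composition in $\mathfrak P$ is that of correspondences.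

(4) By the theorems of Nagata and Hironaka, $U$ is open in a smooth proper variety $\bar X$. Let $Z=\bar X\setminus U$. The localization sequence
\[
CH_0(Z_F)_{\mathbb Q}\to CH_0(\bar X_F)_{\mathbb Q}\to CH_0(U_F)_{\mathbb Q}\to0
\]
is exact, and $CH_0(\bar X_F)_{\mathbb Q}=C_{k(U)}$ by Theorem~\ref{thm:main}. The map $P_U=P_{\bar X}\to CH_0(U_F)_{\mathbb Q}$ is the composite of $P_{\bar X}\to CH_0(\bar X_F)_{\mathbb Q}$ with the restriction to $U_F$, which gives the surjection. If $U$ is not proper, then $Z\ne\emptyset$, and the class of a point of $Z_F$ lies in the kernel and is nonzero, since it has degree $1$ on the proper scheme $\bar X_F$. If $U$ is proper, it is open and closed in $\bar X$, so $Z=\emptyset$.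
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ful}
Fulton, \emph{Intersection Theory}.

\bibitem{Rov}
M.~Rovinsky, \emph{Stable birational invariants with Galois descent and differential forms}, arXiv:1006.5348 (2010).

\end{thebibliography}
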